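\title{The spread of the giant component of $G(n,c/n)$: monotonicity in $c$ and asymptotics for large $c$}

\begin{abstract}
The spread of a connected graph is the largest variance of a real function on its vertices that changes by at most $1$ along each edge. Suppose that for each $c>1$ the spread of the giant component of the random graph $G(n,c/n)$ converges in probability to a constant $\beta_c$. We prove that $\beta_c$ is weakly decreasing in $c$ and tends to $\frac14$ as $c\to\infty$; more precisely, $\beta_c=\frac14+\frac{2\ln2}{c}+O(c^{-9/8})$. The monotonicity comes from an edge-adding coupling of random connected graphs on a fixed vertex set that is exact up to a bounded factor, and it holds for every graph parameter that does not increase when edges are added.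
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The spread of a graph}
Let $G$ be a finite connected graph with $N$ vertices. A function $f:V(G)\to\mathbb R$ is \emph{Lipschitz} if $|f(v)-f(w)|\le1$ whenever $v$ and $w$ are adjacent. Evaluating $f$ at a uniformly random vertex makes it a random variable, and the \emph{spread} of $G$ is
\[
\operatorname{spr}(G)=\sup\{\operatorname{Var}(f): f\text{ Lipschitz on }G\}.
\]
The supremum is attained, because the Lipschitz functions that vanish at a fixed vertex form a compact set. Since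
\[
\operatorname{Var}(f)=\frac1{2N^2}\sum_{v,w}\bigl(f(v)-f(w)\bigr)^2,\qquad |f(v)-f(w)|\le\operatorname{dist}(v,w),
\]
the spread measures how far a single real coordinate can pull the vertices apart. On the path $P_N$ the function $f(i)=i$ realizes all distances at once, so $\operatorname{spr}(P_N)=(N^2-1)/12$. On the complete graph $K_N$ the values of $f$ lie in an interval of length $1$, say $[0,1]$; the variance is a convex function of $f$, so it is maximized by a $0$--$1$ function, and $\operatorname{spr}(K_N)=\lfloor N/2\rfloor\lceil N/2\rceil/N^2$.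

Adding an edge adds a constraint. Hence
\begin{equation}\label{eq:edge-monotone}
\operatorname{spr}(G_2)\le\operatorname{spr}(G_1)\quad\text{if }G_1\subseteq G_2\text{ and }V(G_1)=V(G_2),
\end{equation}
and in particular every connected graph on $N$ vertices satisfies
\begin{equation}\label{eq:quarter}
\operatorname{spr}(G)\ge\operatorname{spr}(K_N)\ge\frac14-\frac1{4N^2}.
\end{equation}

\subsection*{The question and the results}
Let $G(n,p)$ be the Erd\H{o}s--R\'enyi random graph on $[n]=\{1,\dots,n\}$, in which each pair is an edge independently with probability $p$, and let $H_{n,p}$ be its largest component (ties are broken by any fixed rule). An event holds \emph{with high probability} (whp) if its probability tends to $1$ as $n\to\infty$. For fixed $c>1$, whp $G(n,c/n)$ has a unique giant component, of order asymptotic to $\gamma(c)n$ with $\gamma(c)>0$. We say that \emph{$\beta_c$ exists} if $\operatorname{spr}(H_{n,c/n})$ converges in probability to a constant $\beta_c$ as $n\to\infty$.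

By \eqref{eq:edge-monotone} and \eqref{eq:quarter} one expects a denser giant to have smaller spread, and the spread to approach the value $\frac14$ of large complete graphs. The analogue for random regular graphs is known: if for each $d\ge3$ the spread of a uniformly random $d$-regular graph on $n$ vertices (with $n$ even when $d$ is odd) converges in probability to a constant $\alpha_d$, then the $\alpha_d$ are weakly decreasing in $d$ and tend to $\frac14$. The question for the giant component comes from Addario-Berry, Janson and McDiarmid \cite{AJM}: \emph{if the constants $\beta_c$ exist, are they weakly decreasing in $c$, and do they tend to $\frac14$ as $c\to\infty$?} The answer to both questions is yes.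

\begin{theorem}\label{thm:monotone}
If $1<c_1<c_2$ and $\beta_{c_1},\beta_{c_2}$ exist, then $\beta_{c_2}\le\beta_{c_1}$. More generally, let $\varphi$ be an isomorphism-invariant graph parameter that does not increase when edges are added on a fixed vertex set. If $\varphi(H_{n,c_i/n})\to\varphi_{c_i}$ in probability for $i=1,2$, then $\varphi_{c_2}\le\varphi_{c_1}$.
\end{theorem}

\begin{theorem}\label{thm:limit}
Suppose that $\beta_c$ exists for every $c>1$. Then $\beta_c\ge\frac14$ for all $c>1$, and $\beta_c\to\frac14$ as $c\to\infty$.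
\end{theorem}

\begin{theorem}\label{thm:rate}
Suppose that $\beta_c$ exists for every $c>1$. Then $\beta_c=\frac14+\frac{2\ln2}c+O(c^{-9/8})$ as $c\to\infty$.
\end{theorem}

\begin{corollary}\label{cor:strict}
Suppose that $\beta_c$ exists for every $c>1$. Then $\beta_c>\frac14$ for every $c>1$.
\end{corollary}

\begin{proof}
Given $c>1$, Theorem~\ref{thm:rate} provides $c'>c$ with $\beta_{c'}>\frac14$, and $\beta_c\ge\beta_{c'}$ by Theorem~\ref{thm:monotone}.
\end{proof}

The existence of the constants is a hypothesis throughout.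

\subsection*{Why monotonicity needs an argument}
One can couple $G(n,c_1/n)\subseteq G(n,c_2/n)$, but the two giants then have different vertex sets, and \eqref{eq:edge-monotone} says nothing about new vertices: attaching a pendant vertex to $K_2$ gives $P_3$ and raises the spread from $\frac14$ to $\frac23$. We therefore change $n$ along with $c$. If $\gamma(c_1)n_1\approx\gamma(c_2)n_2$, the giants of $G(n_1,c_1/n_1)$ and $G(n_2,c_2/n_2)$ have comparable orders, and given that both have order $N$ they are distributed as $G(N,p_1)$ and $G(N,p_2)$ conditioned to be connected, with $p_1<p_2$. Section~\ref{sec:conn} justifies fixing $N$. Section~\ref{sec:coupling} constructs connected graphs $G_1\subseteq G_2$ on $[N]$ such that $G_1$ has the first conditioned law exactly and the law of $G_2$ is at most a constant times the second. A constant factor is harmless when the parameter is concentrated, and Theorem~\ref{thm:monotone} follows in Section~\ref{sec:monotone}.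

\subsection*{Where $2\ln2/c$ comes from}
The value $\frac14$ is obtained by putting half of the vertices at height $\frac12$ and half at height $-\frac12$. To gain more, lift a set $A$ of $an$ vertices to height $\frac32$. Each lifted vertex raises $f^2$ from $\frac14$ to $\frac94$, a gain of $2a$ in the mean of $f^2$. All neighbors of $A$ must now sit at height $\frac12$, so only the vertices with no neighbor in $A$, a fraction of about $e^{-ca}$, can stay at $-\frac12$. The balanced split survives as long as $e^{-ca}\ge\frac12$, that is, $a\le\ln2/c$, and the gain is $2\ln2/c$. One cannot double it by also lowering a set $A'$ to height $-\frac32$: a vertex with neighbors in both $A$ and $A'$ would need a value that is at least $\frac12$ and at most $-\frac12$. Sections~\ref{sec:structure}--\ref{sec:rate} show that no Lipschitz function does better than this three-level function, up to $O(c^{-9/8})$.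

\section{Preliminaries}\label{sec:prelim}

\subsection*{The parameters $\gamma$ and $\lambda$}
For $c>1$ let $\gamma=\gamma(c)\in(0,1)$ be the solution of $1-\gamma=e^{-c\gamma}$, and put $\lambda=\lambda(c)=c\gamma(c)$. Then $\gamma=1-e^{-\lambda}$ and $c=\lambda/(1-e^{-\lambda})$. The reciprocal $(1-e^{-\lambda})/\lambda=\int_0^1e^{-\lambda u}\,du$ decreases strictly from $1$ to $0$, so $\lambda\mapsto c$ is an increasing bijection $(0,\infty)\to(1,\infty)$. Thus $\lambda(c)$ and $\gamma(c)$ are strictly increasing, and
\begin{equation}\label{eq:dual}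
c(1-\gamma)=\frac{\lambda}{e^\lambda-1}<1 .
\end{equation}
We use two standard facts.
\begin{itemize}
\item[(F1)] For fixed $c>1$, $|V(H_{n,c/n})|/n\to\gamma(c)$ in probability, and whp all other components of $G(n,c/n)$ have order $o(n)$.
\item[(F2)] For fixed $d<1$, whp all components of $G(m,d/m)$ have order $O(\log m)$.
\end{itemize}

\subsection*{The giant given its order}
Write $q=1-p$. Let $\Pi_N(p)$ be the probability that $G(N,p)$ is connected, and let $\mathcal C(N,p)$ be $G(N,p)$ conditioned to be connected. Since $\mathbb P(G(N,p)=G)=q^{\binom N2}(p/q)^{|E(G)|}$, the graph $\mathcal C(N,p)$ equals a connected graph $G$ on $[N]$ with probability proportional to $(p/q)^{|E(G)|}$.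

\begin{lemma}\label{lem:given}
Let $\mathcal U_N$ be the event that $G(n,p)$ has a unique largest component and that it has $N$ vertices. Then
\begin{equation}\label{eq:UN}
\mathbb P(\mathcal U_N)=\binom nNq^{N(n-N)}\,\Pi_N(p)\,\mathbb P\bigl(\text{all components of }G(n-N,p)\text{ have order}<N\bigr),
\end{equation}
and given $\mathcal U_N$ the graph $H_{n,p}$, relabeled by $[N]$ in increasing order, has the law of $\mathcal C(N,p)$.
\end{lemma}

\begin{proof}
Let $G=G(n,p)$ and fix $S\subseteq[n]$ with $|S|=N$. The event that $S$ is a component and all other components are smaller is the intersection of three events that depend on disjoint sets of pairs: $G[S]$ is connected; there is no edge between $S$ and its complement $S^c$; all components of $G[S^c]$ have order less than $N$. These events are independent, only the first concerns $G[S]$, and $\mathcal U_N$ is the disjoint union over $S$.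
\end{proof}

If $p=c/n$ and $N\approx\gamma n$, then $Np\approx\lambda$. So giants of a given order $N$ form the family $\mathcal C(N,\lambda/N)$, and increasing $c$ means increasing $\lambda$.

\subsection*{Inequalities}
Let $R$ be a binomial random variable with mean $M$ and at most $n$ trials, and let $u\ge0$. The Chernoff bounds are
\begin{equation}\label{eq:chernoff}
\mathbb P(R\le M-u)\le e^{-u^2/(2M)},\qquad \mathbb P(R\ge M+u)\le e^{-u^2/(2(M+u/3))},
\end{equation}
and Hoeffding's inequality bounds each of these two probabilities by $e^{-2u^2/n}$. For real $y$ with $0<y\le n$,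
\begin{equation}\label{eq:binomsum}
\sum_{i\le y}\binom ni\le\Bigl(\frac ny\Bigr)^y\sum_i\binom ni\Bigl(\frac yn\Bigr)^i\le\Bigl(\frac{en}y\Bigr)^y .
\end{equation}
Cayley's formula says that there are $k^{k-2}$ trees on $k$ labeled vertices.

\section{The probability of connectedness and the order of the giant}\label{sec:conn}

Both the coupling and the passage to a fixed order $N$ need $\Pi_N(p)$, which is exponentially small when $Np$ is bounded, up to a \emph{constant} factor.

\begin{lemma}\label{lem:conn}
For $0<a<b$ there are constants $C$ and $N_0$ such that for $N\ge N_0$ and $a\le Np\le b$,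
\[
C^{-1}(1-q^N)^N\le\Pi_N(p)\le C(1-q^N)^N .
\]
\end{lemma}

\begin{proof}
\emph{Reduction to independent variables.} Put $m=N-1$ and explore the component of vertex $1$. Keep the discovered vertices in a list, beginning with vertex $1$. At step $i$, process the $i$-th vertex of the list: each undiscovered $v$ is joined to it, and appended to the list in order of labels, if and only if an independent $p$-coin indexed by $(i,v)$ shows heads. No pair is examined twice, so this explores a component of $G(N,p)$. For $v\ne1$ let $T_v$ be the first $i$ such that coin $(i,v)$ shows heads; the $m$ variables $T_v$ are independent with $\mathbb P(T_v\le i)=1-q^i$. After step $i$ the list has $1+\#\{v:T_v\le i\}$ entries. Let $\mathcal T$ be the event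
\begin{equation}\label{eq:ballot}
\#\{v:T_v\le i\}\ge i\qquad\text{for all }1\le i\le m .
\end{equation}
On $\mathcal T$ the list never runs out and contains all vertices after step $m$. If the inequality first fails at $i\le m$, then after step $i$ the list has exactly $i<N$ entries, all processed, and the graph is disconnected. So $\Pi_N(p)=\mathbb P(\mathcal T)$. The case $i=m$ of \eqref{eq:ballot} says that all $T_v\le m$, hence
\[
\Pi_N(p)=(1-q^m)^m\,\mathbb P^*(\mathcal T),
\]
where under $\mathbb P^*$ the $T_v$ are independent and conditioned on $T_v\le m$. Now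
\[
\frac{(1-q^m)^m}{(1-q^N)^N}=\frac1{1-q^N}\Bigl(1-\frac{pq^m}{1-q^N}\Bigr)^m ,
\]
and this lies between two positive constants for large $N$, because $1-q^N\ge1-e^{-a}$ and $mp\le b$. This proves the upper bound, and it remains to bound $\mathbb P^*(\mathcal T)$ from below.

\emph{The drift.} Define $\tau$ by $e^{-\tau}=q^m$; for large $N$ we have $\tau\in[a/2,2b]$. Under $\mathbb P^*$ the distribution function of $T_v$ is $F(i)=(1-e^{-\tau i/m})/(1-e^{-\tau})$, and the masses $F(i)-F(i-1)$ decrease in $i$. Therefore, with $C_0=2b/(1-e^{-2b})\ge1$,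
\[
\frac1m\le F(1)\le\frac{\tau/m}{1-e^{-\tau}}\le\frac{C_0}m,\qquad F(i)\le\frac{C_0i}m,\qquad 1-F(m-K)\le\frac Km\quad(0\le K\le m);
\]
the last bound holds because the $K$ smallest of $m$ masses with sum $1$ have sum at most $K/m$. The function $s\mapsto(1-e^{-\tau s})/(1-e^{-\tau})-s$ is concave, vanishes at $0$ and $1$, and at $s=\frac12$ equals $\frac1{1+e^{-\tau/2}}-\frac12=\frac12\tanh(\tau/4)$. So with $\eta=\tanh(a/8)\in(0,1)$,
\begin{equation}\label{eq:drift}
F(i)\ge s+\eta\min(s,1-s),\qquad s=i/m .
\end{equation}
Thus $\#\{v:T_v\le i\}$ exceeds $i$ on average by at least $\eta\min(i,m-i)$. This margin gives summable failure probabilities, but their sum is small only away from the two ends of the range. We force \eqref{eq:ballot} near the ends by an event of constant probability.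

\emph{The two ends.} Fix an integer $K\ge2C_0/\eta$, depending only on $a$ and $b$, such that
\[
\sum_{i>K}e^{-\eta^2i/(16C_0)}+\sum_{j>K}e^{-\eta^2j/8}\le\frac12 .
\]
Let $\mathcal E_1$ be the event that exactly $K$ of the $T_v$ equal $1$ and none exceeds $m-K$. Then
\[
\mathbb P^*(\mathcal E_1)=\binom mKF(1)^K\bigl(F(m-K)-F(1)\bigr)^{m-K}\ge\binom mKm^{-K}\Bigl(1-\frac{K+C_0}m\Bigr)^m,
\]
and the right side tends to $e^{-K-C_0}/K!>0$. On $\mathcal E_1$ the inequality in \eqref{eq:ballot} holds for $i\le K$ and for $i\ge m-K$. Given $\mathcal E_1$, the other $m-K$ variables are independent with distribution function $\hat F(i)=\frac{F(i)-F(1)}{F(m-K)-F(1)}$ on $\{2,\dots,m-K\}$.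

\emph{The range $K<i\le m/2$.} Let $R$ be the number of these variables that are at most $i$; it is binomial with mean $M=(m-K)\hat F(i)$. From $\hat F(i)\ge F(i)-C_0/m$, from \eqref{eq:drift} and from $i>2C_0/\eta$,
\[
K+M\ge mF(i)-C_0+K\bigl(1-F(i)+C_0/m\bigr)\ge(1+\eta)i-C_0\ge\bigl(1+\tfrac\eta2\bigr)i .
\]
Also $\hat F(i)\le F(i)/F(m-K)\le2F(i)$ once $m\ge2K$, so $M\le2C_0i$. Failure at $i$ means $K+R<i$, which implies $R\le M-\frac\eta2i$, and by \eqref{eq:chernoff} this has probability at most $e^{-(\eta i/2)^2/(4C_0i)}=e^{-\eta^2i/(16C_0)}$.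

\emph{The range $m/2<i<m-K$.} Put $j=m-i>K$, and let $R$ be the number of variables exceeding $i$. Failure at $i$ means $R>j$. By \eqref{eq:drift},
\[
1-\hat F(i)=\frac{F(m-K)-F(i)}{F(m-K)-F(1)}\le\frac{1-F(i)}{1-F(1)}\le\frac{(1-\eta)j/m}{1-C_0/m},
\]
so $R$ has mean $M\le(1-\frac\eta2)j$ for large $m$. Apply \eqref{eq:chernoff} with $u=j-M\ge\frac\eta2j$ and $M+u/3\le j$: the failure probability is at most $e^{-\eta^2j/8}$.

By the choice of $K$, $\mathbb P^*(\mathcal T)\ge\frac12\mathbb P^*(\mathcal E_1)$.
\end{proof}

\begin{remark}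
The hypothesis $Np\ge a$ supplies the drift $\eta>0$, and the lemma fails without it. For fixed $N$ and $p\to0$, Cayley's formula gives $\Pi_N(p)\sim N^{N-2}p^{N-1}$ while $(1-q^m)^m\sim(mp)^m$, so $\mathbb P^*(\mathcal T)\to(m+1)^{m-1}/m^m\le e/m$.
\end{remark}

The next lemma says that every order within $\sqrt n$ of $\gamma n$ receives probability of order at least $n^{-1/2}$.

\begin{lemma}\label{lem:local}
For fixed $c>1$ there is $\zeta_c>0$ such that in $G(n,c/n)$, for $n$ large and all integers $N$ with $|N-\gamma n|\le\sqrt n$, we have $\mathbb P(\mathcal U_N)\ge\zeta_c/\sqrt n$.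
\end{lemma}

\begin{proof}
Let $p=c/n$ and $\theta=1-q^N$. All estimates are uniform over the $N$ in question. Since $Np\to\lambda$, Lemma~\ref{lem:conn} applies with $[a,b]=[\lambda/2,2\lambda]$. The last factor in \eqref{eq:UN} is $1-o(1)$: the graph $G(n-N,p)$ is an induced subgraph of $G(m,p)$ with $m=\lceil(1-\gamma)n+\sqrt n\rceil$, and $mp\to c(1-\gamma)<1$ by \eqref{eq:dual}, so $G(m,p)$ is in turn a subgraph of $G(m,d/m)$ for a fixed $d<1$, and (F2) applies. Therefore
\[
\mathbb P(\mathcal U_N)\ge\frac{1-o(1)}C\binom nN(1-\theta)^{n-N}\theta^N .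
\]
Now $1-\theta=e^{-cN/n+O(1/n)}=(1-\gamma)(1+O(n^{-1/2}))$, so both $\theta$ and $u=N/n$ equal $\gamma+O(n^{-1/2})$. We have
\[
\binom nN\theta^N(1-\theta)^{n-N}=\binom nNu^N(1-u)^{n-N}e^{-nD},\qquad D=u\ln\frac u\theta+(1-u)\ln\frac{1-u}{1-\theta}.
\]
By Stirling's formula $\binom nNu^N(1-u)^{n-N}=\Theta(n^{-1/2})$ for $u$ in a compact subset of $(0,1)$, and $\ln y\le y-1$ gives $D\le\frac{u^2}\theta+\frac{(1-u)^2}{1-\theta}-1=\frac{(u-\theta)^2}{\theta(1-\theta)}=O(1/n)$.
\end{proof}

\section{An edge-adding coupling of random connected graphs}\label{sec:coupling}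

Fix $N$. For $t>0$ let
\[
x_t=\frac tNe^{t/N},
\]
and let $\mu_t$ be the law on connected graphs on $[N]$ with $\mu_t(G)$ proportional to $x_t^{|E(G)|}$. Thus $\mu_t$ is the law of $\mathcal C(N,p_t)$ with $p_t=x_t/(1+x_t)\approx t/N$. The aim of this section is the following.

\begin{proposition}\label{prop:coupling}
For $0<a<b$ there are constants $C$ and $N_0$ such that for $N\ge N_0$ and $a\le t_1<t_2\le b$ there are random connected graphs $G_1\subseteq G_2$ on $[N]$ such that $G_1$ has law $\mu_{t_1}$ and $\mathbb P(G_2=G)\le C\mu_{t_2}(G)$ for every $G$.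
\end{proposition}

\subsection*{The chain and a criterion}
We start at time $t_1$ from $G_1$ with law $\mu_{t_1}$ and let $t$ run as time. At time $t$, in state $G$, each non-edge $e$ is added at rate $w_t(G,e)/N$, where the weights $w_t(G,e)\in[0,1]$ are continuous in $t$ and still to be chosen. (Give each pair a Poisson clock of rate $1/N$ and accept a ring at a non-edge with probability $w_t(G,e)$.) Let $G_2\supseteq G_1$ be the state at time $t_2$, let $\nu_t$ be the law at time $t$, and let $R_t(G)=\frac1N\sum_{e\notin E(G)}w_t(G,e)$ be the total rate of leaving $G$. Write $E^\circ(G)$ for the set of edges $e$ such that $G-e$ is connected. The forward equation of the chain is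
\begin{equation}\label{eq:forward}
\nu_t'(G)=\sum_{e\in E^\circ(G)}\nu_t(G-e)\frac{w_t(G-e,e)}N-\nu_t(G)R_t(G).
\end{equation}
We do not try to make $\mu_t$ solve \eqref{eq:forward}. It is enough that a multiple of $\mu_t$ of bounded total mass is a supersolution. Lemma~\ref{lem:conn} tells us which multiple to take. Put
\[
h_t(G)=t\,e^{t/2}\,(1-e^{-t})^{-N}e^{-tN/2}\,x_t^{|E(G)|},\qquad Z_t=\sum_{G\text{ connected}}h_t(G),
\]
so that $\mu_t=h_t/Z_t$.

\begin{lemma}\label{lem:mass}
For $0<a<b$ there are $C_*$ and $N_0$ with $C_*^{-1}\le Z_t\le C_*$ for $N\ge N_0$ and $t\in[a,b]$.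
\end{lemma}

\begin{proof}
Since $1-p_t=1/(1+x_t)$, we have $\sum_{G\text{ connected}}x_t^{|E(G)|}=(1+x_t)^{\binom N2}\Pi_N(p_t)$. Uniformly on $[a,b]$, $x_t=t/N+O(N^{-2})$, so $N\ln(1+x_t)=t+O(1/N)$. Hence $(1+x_t)^{\binom N2}=e^{tN/2+O(1)}$. Also $(1-p_t)^N=e^{-t+O(1/N)}$, so $1-(1-p_t)^N=(1-e^{-t})(1+O(1/N))$ and its $N$-th power is $\Theta((1-e^{-t})^N)$. For large $N$ we have $Np_t\in[a/2,2b]$, and Lemma~\ref{lem:conn} gives $\Pi_N(p_t)=\Theta((1-e^{-t})^N)$. The factor $te^{t/2}$ is bounded above and below on $[a,b]$.
\end{proof}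

\begin{lemma}\label{lem:comparison}
Suppose that for all connected $G$ on $[N]$ and all $t\in[t_1,t_2]$,
\begin{equation}\label{eq:super}
h_t'(G)\ge\sum_{e\in E^\circ(G)}h_t(G-e)\frac{w_t(G-e,e)}N-h_t(G)R_t(G).
\end{equation}
Then $\nu_{t_2}(G)\le(Z_{t_2}/Z_{t_1})\,\mu_{t_2}(G)$ for every $G$.
\end{lemma}

\begin{proof}
Let $\psi_t=h_t/Z_{t_1}-\nu_t$, so $\psi_{t_1}=0$. Subtracting \eqref{eq:forward} from \eqref{eq:super} divided by $Z_{t_1}$ gives
\[
\psi_t'(G)+R_t(G)\psi_t(G)\ge\sum_{e\in E^\circ(G)}\psi_t(G-e)\frac{w_t(G-e,e)}N .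
\]
We show $\psi_t(G)\ge0$ on $[t_1,t_2]$ by induction on $|E(G)|$. The right side is an empty sum for a tree, and is nonnegative by induction otherwise. So $\psi_t(G)\exp\bigl(\int_{t_1}^tR_u(G)\,du\bigr)$ is nondecreasing in $t$ and starts at $0$. Thus $\nu_{t_2}\le h_{t_2}/Z_{t_1}=(Z_{t_2}/Z_{t_1})\mu_{t_2}$.
\end{proof}

It remains to find weights that satisfy \eqref{eq:super}. Divide it by $h_t(G)$. Since $x_t'/x_t=\frac1t+\frac1N$, the left side becomes
\begin{equation}\label{eq:logder}
D_t(G)=\frac{h_t'(G)}{h_t(G)}=\frac{|E(G)|+1}t-\frac N{e^t-1}-\frac N2+\frac12+\frac{|E(G)|}N .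
\end{equation}
Since $h_t(G-e)/h_t(G)=1/x_t\le N/t$, the sum on the right becomes at most
\[
I_t(G)=\frac1t\sum_{e\in E^\circ(G)}w_t(G-e,e).
\]
So \eqref{eq:super} follows from
\begin{equation}\label{eq:balance}
I_t(G)-R_t(G)\le D_t(G).
\end{equation}
The terms $\frac1t$, $\frac12$ and $|E(G)|/N$ in \eqref{eq:logder} come from the bounded factor $te^{t/2}$ in $h_t$ and the factor $e^{t/N}$ in $x_t$, which are there to absorb lower-order errors. The terms of order $N$ have to be balanced by the weights.

\subsection*{Trees and cycles}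
Let us look for weights of the form $1-r_u-r_v$ for the pair $uv$, where $r_v$ is a \emph{discount} attached to the vertex $v$ in the current graph. Two families of graphs show what is needed.

\begin{example}\label{ex:trees-cycles}
Give every vertex of a tree the discount $r_1$, and every vertex of a cycle the discount $r_2$.

For a tree $G$ we have $I_t=0$, and there are $(N-1)(N-2)/2$ non-edges, so $R_t=(\frac N2-\frac32+\frac1N)(1-2r_1)$. With $|E|=N-1$ in \eqref{eq:logder},
\[
D_t-I_t+R_t=N\Bigl(\frac1t-\frac1{e^t-1}-r_1\Bigr)+\Bigl(3-\frac2N\Bigr)r_1 .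
\]

For the cycle $C_N$, deleting any edge leaves a path, so $I_t=N(1-2r_1)/t$. There are $N(N-3)/2$ non-edges, so $R_t=\frac{N-3}2(1-2r_2)$. With $|E|=N$,
\[
D_t-I_t+R_t=N\Bigl(\frac{2r_1}t-\frac1{e^t-1}-r_2\Bigr)+\frac1t+3r_2 .
\]

Uniform sprinkling of edges is the choice $r_1=r_2=0$. It satisfies \eqref{eq:balance} for trees with a slack of order $N$, and violates it for $C_N$ by $N/(e^t-1)-\frac1t$. The violation is not caused by the estimate $1/x_t\le N/t$, which changes the inflow to $C_N$ by at most $(1-e^{-t/N})N/t\le1$. So uniform sprinkling drains the trees faster than necessary and feeds the cycle too fast. A positive $r_1$ repairs both. Trees allow $r_1=\frac1t-\frac1{e^t-1}$, and then the cycle allows $r_2$ given by $2r_1=tr_2+\frac t{e^t-1}$. With these values the terms of order $N$ vanish in both displays.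
\end{example}

In a general graph the role of the cycle is played by the $2$-core. The \emph{$2$-core} $\operatorname{core}(G)$ is the union of all subgraphs of $G$ of minimum degree at least $2$; it is what remains after repeatedly deleting vertices of degree at most $1$. It is empty for a tree. It contains every edge that lies on a cycle, hence all of $E^\circ(G)$, and it may contain bridges as well (take two triangles joined by an edge). If $G$ is connected and not a tree, each deleted vertex has degree exactly $1$ when deleted, because the remaining graph stays connected and keeps a cycle. Writing $V_c,E_c$ for the vertex and edge sets of the core, we get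
\begin{equation}\label{eq:peel}
|E_c|+N-|V_c|\le|E(G)|+1,
\end{equation}
the left side being $|E(G)|$ if $G$ is not a tree and $N=|E(G)|+1$ if it is. Define $k_v(G)$ to be the degree of $v$ in the core if $v\in V_c$ (so $k_v(G)\ge2$), and $k_v(G)=1$ otherwise. We let the discount of $v$ depend on $k_v(G)$. A core vertex with $k_v=k$ lies on $k$ core edges, and deleting one of them typically lowers $k_v$ to $k-1$; so the relation between $r_1$ and $r_2$ in Example~\ref{ex:trees-cycles} should become $kr_{k-1}=tr_k+\frac t{e^t-1}$. This recursion can be solved by a series. For integers $k\ge1$ put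
\[
\rho_t(k)=\frac1{e^t-1}\sum_{j\ge1}\frac{k!}{(k+j)!}\,t^j .
\]

\begin{lemma}\label{lem:rho}
For $t>0$, the sequence $\rho_t(k)$ is positive and decreasing in $k$, and
\[
\rho_t(1)=\frac1t-\frac1{e^t-1}<\frac12,\qquad k\,\rho_t(k-1)=t\rho_t(k)+\frac t{e^t-1}\quad(k\ge2).
\]
\end{lemma}

\begin{proof}
Each coefficient $k!/(k+j)!=1/((k+1)\cdots(k+j))$ is positive and decreasing in $k$. For $k=1$ the series is $\sum_{j\ge1}t^j/(j+1)!=(e^t-1-t)/t$, which gives the formula; and $t^j/(j+1)!\le\frac12t^j/j!$, strictly for $j\ge2$, gives $\rho_t(1)<\frac12$. For $k\ge2$, shifting the index,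
\[
\sum_{j\ge1}\frac{(k-1)!}{(k-1+j)!}t^j=\frac tk\sum_{j\ge0}\frac{k!}{(k+j)!}t^j=\frac tk\bigl(1+(e^t-1)\rho_t(k)\bigr).\qedhere
\]
\end{proof}

\begin{remark}
Two solutions of the recursion differ at $k$ by $k!\,t^{1-k}$ times their difference at $k=1$. So $\rho_t$ is the only bounded solution, and its initial value is exactly the discount that trees allow.
\end{remark}

\subsection*{The balance inequality}
For a connected graph $G$ and a non-edge $e=uv$ set
\[
w_t(G,e)=1-\rho_t(k_u(G))-\rho_t(k_v(G)).
\]
By Lemma~\ref{lem:rho}, $w_t(G,e)\in[0,1]$, and it is continuous in $t$.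

\begin{lemma}\label{lem:balance}
These weights satisfy \eqref{eq:balance} for every connected $G$ on $[N]$ and every $t>0$.
\end{lemma}

\begin{proof}
Write $k_v=k_v(G)$ and $\rho=\rho_t$.

\emph{Inflow.} Let $e=uv\in E^\circ(G)$. Then $e\in E_c$ and $k_u,k_v\ge2$. The core of $G-e$ is a subgraph of $G$ of minimum degree at least $2$ that avoids $e$, so $\operatorname{core}(G-e)\subseteq\operatorname{core}(G)-e$. Hence $k_u(G-e)\le k_u-1$: by this inclusion if $u$ is in $\operatorname{core}(G-e)$, and because $k_u(G-e)=1$ otherwise. The same holds for $v$. The drop may be larger than $1$, but $\rho$ is decreasing, so in any case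
\[
w_t(G-e,e)\le1-\rho(k_u-1)-\rho(k_v-1).
\]
The right side is nonnegative for every core edge, since $\rho<\frac12$; so we may extend the sum from $E^\circ(G)$ to $E_c$. Each $v\in V_c$ lies on $k_v$ core edges, and the recursion gives
\[
I_t(G)\le\frac1t\Bigl(|E_c|-\sum_{v\in V_c}k_v\rho(k_v-1)\Bigr)=\frac{|E_c|}t-\sum_{v\in V_c}\rho(k_v)-\frac{|V_c|}{e^t-1}.
\]

\emph{Outflow.} The sum of $1-\rho(k_u)-\rho(k_v)$ over all pairs $uv$ is $\binom N2-(N-1)\sum_v\rho(k_v)$, and each edge contributes at most $1$ to it because $\rho>0$. Hence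
\[
R_t(G)\ge\frac{N-1}2-\frac{N-1}N\sum_v\rho(k_v)-\frac{|E(G)|}N\ge\frac N2-\frac12-\sum_v\rho(k_v)-\frac{|E(G)|}N .
\]

\emph{Balance.} In $I_t-R_t$ the discounts of core vertices cancel, and each of the $N-|V_c|$ other vertices leaves $\rho(1)=\frac1t-\frac1{e^t-1}$. So
\[
I_t(G)-R_t(G)\le\frac{|E_c|+N-|V_c|}t-\frac N{e^t-1}-\frac N2+\frac12+\frac{|E(G)|}N ,
\]
which is at most $D_t(G)$ by \eqref{eq:peel} and \eqref{eq:logder}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:coupling}]
Run the chain with these weights. Lemma~\ref{lem:balance} gives \eqref{eq:super}, so by Lemmas~\ref{lem:comparison} and~\ref{lem:mass} the law of $G_2$ is at most $C_*^2\mu_{t_2}$.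
\end{proof}

\section{Proof of Theorem~\ref{thm:monotone}}\label{sec:monotone}

The spread is isomorphism-invariant and satisfies \eqref{eq:edge-monotone}, so it suffices to prove the general statement. Let $\gamma_i=\gamma(c_i)$ and $\lambda_i=\lambda(c_i)$, so $\gamma_1<\gamma_2$ and $\lambda_1<\lambda_2$. Let $C$ be the constant of Proposition~\ref{prop:coupling} for $a=\lambda_1/2$, $b=2\lambda_2$, and fix $\varepsilon>0$ with $(1+C)\varepsilon<1$.

\emph{From a random order to a fixed order.} The hypothesis concerns $H_{n,c/n}$, whose order is random, while the coupling concerns a fixed order. For $c\in\{c_1,c_2\}$ call $N$ \emph{$(c,n)$-good} if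
\[
\mathbb P\bigl(|\varphi(\mathcal C(N,c/n))-\varphi_c|>\varepsilon\bigr)\le\varepsilon .
\]
By Lemma~\ref{lem:given} and isomorphism invariance,
\[
\varepsilon\sum_{N\text{ not good}}\mathbb P(\mathcal U_N)\le\mathbb P\bigl(|\varphi(H_{n,c/n})-\varphi_c|>\varepsilon\bigr)=o(1).
\]
By Lemma~\ref{lem:local} each $N$ with $|N-\gamma(c)n|\le\sqrt n$ has $\mathbb P(\mathcal U_N)\ge\zeta_c/\sqrt n$, so all but $o(\sqrt n)$ of these $N$ are $(c,n)$-good.

\emph{A common order.} For large $n_1$ put $n_2=\lfloor\gamma_1n_1/\gamma_2\rfloor\le n_1$, so that $|\gamma_1n_1-\gamma_2n_2|\le1$. Every integer $N$ with $|N-\gamma_2n_2|\le\sqrt{n_2}-1$ satisfies $|N-\gamma_in_i|\le\sqrt{n_i}$ for $i=1,2$. There are at least $2\sqrt{n_2}-3$ such integers, and $n_2\sim(\gamma_1/\gamma_2)n_1$. So for large $n_1$ one of them, $N$, is both $(c_1,n_1)$-good and $(c_2,n_2)$-good.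

\emph{Coupling.} Let $p_i=c_i/n_i$. The map $t\mapsto x_t$ is an increasing bijection of $(0,\infty)$, so there is $t_i$ with $x_{t_i}=p_i/(1-p_i)$, and $\mu_{t_i}$ is the law of $\mathcal C(N,p_i)$. As $n_1\to\infty$ we have $t_ie^{t_i/N}=Np_i/(1-p_i)\to\lambda_i$; so $t_i$ is bounded and $t_i\to\lambda_i$. Thus $a\le t_1<t_2\le b$ for large $n_1$, and Proposition~\ref{prop:coupling} gives $G_1\subseteq G_2$ on $[N]$ with
\[
\mathbb P\bigl(\varphi(G_1)>\varphi_{c_1}+\varepsilon\bigr)\le\varepsilon,\qquad\mathbb P\bigl(\varphi(G_2)<\varphi_{c_2}-\varepsilon\bigr)\le C\varepsilon .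
\]
Since $(1+C)\varepsilon<1$, with positive probability neither event occurs, and then $\varphi_{c_2}-\varepsilon\le\varphi(G_2)\le\varphi(G_1)\le\varphi_{c_1}+\varepsilon$. The constant $C$ does not depend on $\varepsilon$, so we may let $\varepsilon\to0$. \qed

\section{The structure of $G(n,c/n)$ for large $c$}\label{sec:structure}

From now on $c\ge c_0$, where $c_0$ is a large absolute constant, and $n\to\infty$ with $c$ fixed. The constants in $O(\cdot)$ are absolute, and the estimates hold for $n\ge n_0(c)$. Let
\[
G=G(n,c/n),\quad H=H_{n,c/n},\quad N=|V(H)|,\quad\delta=\sqrt{2/c},\quad\varepsilon_0=\frac1{8e^2},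
\]
and let $e(S)$ be the number of edges inside a vertex set $S$.

\subsection*{Expansion properties}

\begin{lemma}\label{lem:P}
Whp $G$ has the following properties.
\begin{itemize}
\item[(P1)] $N\ge(1-2e^{-c/2})n$, and all other components have order at most $\varepsilon_0n$.
\item[(P2)] Any two disjoint sets of at least $\delta n$ vertices each are joined by an edge.
\item[(P3)] $e(S)<\frac c{16}|S|$ whenever $1\le|S|\le\varepsilon_0n$.
\item[(P4)] $e(S)<\frac{\sqrt c}4|S|$ whenever $1\le|S|\le2n/c$.
\item[(P5)] For all disjoint sets $A,A'$ with $|A|,|A'|\le2n/c$, writing $z=c|A|/n$ and $z'=c|A'|/n$: \emph{(i)} at most $(e^{-z}+c^{-1/4})n$ vertices outside $A$ have no neighbor in $A$; \emph{(ii)} at least $\bigl((1-e^{-z})(1-e^{-z'})-c^{-1/4}\bigr)n$ vertices have neighbors in both $A$ and $A'$.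
\end{itemize}
\end{lemma}

\begin{proof}
(P1) For $c\ge2\ln2$ we have $\lambda\ge\ln2$, so $\gamma\ge\frac12$ and $1-\gamma=e^{-c\gamma}\le e^{-c/2}$. Apply (F1).

(P2) There are at most $3^n$ pairs of disjoint sets, and each pair in question has no edge between its sets with probability at most $(1-c/n)^{\delta^2n^2}\le e^{-2n}$. Note that $3e^{-2}<1$.

(P3) and (P4). Let $\kappa>1$, $|S|=s$ and $k=\lceil\kappa s\rceil$. Put $y_s=ecs/(2\kappa n)$ and suppose $y_s\le1$. A union bound over $k$-sets of pairs in $S$ and \eqref{eq:binomsum} give $\mathbb P(e(S)\ge\kappa s)\le\bigl(\frac{es^2}{2k}\cdot\frac cn\bigr)^k\le y_s^{\kappa s}$ (the probability is $0$ if $k>\binom s2$). So the expected number of $s$-sets with $e(S)\ge\kappa s$ is at most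
\[
\Bigl[\frac{en}s\,y_s^{\kappa}\Bigr]^s=\Bigl[\frac{e^2c}{2\kappa}\,y_s^{\kappa-1}\Bigr]^s .
\]
For $s\le\sqrt n$ the bracket is at most $\frac{e^2c}{2\kappa}y_{\sqrt n}^{\kappa-1}=o(1)$, so these $s$ contribute $o(1)$ in total. If the bracket is at most $\frac12$ in the whole range of $s$, then the $s>\sqrt n$ contribute at most $\sum_{s>\sqrt n}2^{-s}=o(1)$. For (P3) take $\kappa=c/16$: then $y_s=8es/n\le e^{-1}$, and the bracket is at most $8e^2e^{1-c/16}\le\frac12$. For (P4) take $\kappa=\sqrt c/4$: then $y_s=2e\sqrt c\,s/n\le4e/\sqrt c<1$, and the bracket is at most $2e^2\sqrt c\,(4e/\sqrt c)^{\sqrt c/4-1}\le\frac12$.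

(P5) Fix $A,A'$. The count in (i) is binomial with at most $n$ trials and success probability $(1-c/n)^{|A|}\le e^{-z}$, so its mean is at most $e^{-z}n$. For (ii) count only vertices outside $A\cup A'$; the count is binomial with between $(1-\frac4c)n$ and $n$ trials and success probability at least $(1-e^{-z})(1-e^{-z'})$, so its mean is at least $\bigl((1-e^{-z})(1-e^{-z'})-\frac4c\bigr)n$. As $c^{-1/4}-\frac4c\ge\frac12c^{-1/4}$, Hoeffding's inequality bounds each failure probability by $\exp(-\frac12c^{-1/2}n)$. By \eqref{eq:binomsum} there are at most $\exp(\frac{4n}c\ln\frac{ec}2)$ pairs $(A,A')$, and $\frac4c\ln\frac{ec}2<\frac12c^{-1/2}$ for large $c$.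
\end{proof}

\subsection*{Removing the poorly connected vertices}
By (P2), all but about $2\delta n$ values of a Lipschitz function lie in an interval of length $1$. To bound the variance we must also know how far the remaining values go. A vertex at height $\sigma+1$ drags all its neighbors above height $\sigma$; if it has order $c$ neighbors, (P3) forces the level sets to shrink geometrically. Vertices of low degree escape this argument (a pendant path can climb by $1$ at each step), and so do vertices with many neighbors among them. We collect these in a set $B$. A connected piece $D$ of $B$ has $|D|$ vertices that may climb by up to $|D|$, so its contribution to a sum of squares is governed by $|D|^3$.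

\begin{lemma}\label{lem:Q}
With probability at least $\frac12$, properties \emph{(P1)--(P5)} hold and there is a partition $[n]=B\cup Q$ such that:
\begin{itemize}
\item[(Q1)] every $v\in Q$ has fewer than $c/4$ neighbors in $B$ and at least $c/2$ neighbors in $Q$;
\item[(Q2)] $|B|\le\sum_D|D|^3\le e^{-c/200}n$, the sum being over the components $D$ of $G[B]$;
\item[(Q3)] $\emptyset\ne Q\subseteq V(H)$.
\end{itemize}
We call this event $\mathcal E$.
\end{lemma}

\begin{proof}
Let $L$ be the set of vertices of degree less than $\frac34c$. Starting from $L$, repeatedly add a vertex with at least $c/4$ neighbors in the current set, until none is left. Let $B$ be the final set and $Q=[n]\setminus B$. A vertex of $Q$ has degree at least $\frac34c$ and fewer than $c/4$ neighbors in $B$, which is (Q1).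

\emph{First moments.} For $0\le k\le\varepsilon_0n$, a binomial variable with $n-k$ trials and success probability $c/n$ has mean $M\ge(1-\varepsilon_0)c\ge0.983c$, so $\frac34c\le0.763M$, and by \eqref{eq:chernoff} it is less than $\frac34c$ with probability at most $e^{-(0.237)^2(0.983)c/2}\le e^{-c/40}$. With $k=1$ this gives $\mathbb E|L|\le e^{-c/40}n$. Let $Y=\sum|S|^3$, summed over the nonempty sets $S$ with $|S|\le\varepsilon_0n$, $G[S]$ connected and $|S\cap L|\ge|S|/2$. Fix $S$ with $|S|=k$. A vertex of $S\cap L$ has fewer than $\frac34c$ neighbors outside $S$; the numbers of neighbors outside $S$ are binomial with $n-k$ trials, independent over $v\in S$ and independent of $G[S]$. Choosing a spanning tree of $S$ and a subset of $\lceil k/2\rceil$ vertices in $L$, and using $\binom nkk^{k-2}(c/n)^{k-1}\le n(ec)^k$,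
\[
\mathbb EY\le\sum_{k\ge1}k^3\binom nkk^{k-2}\Bigl(\frac cn\Bigr)^{k-1}2^ke^{-ck/80}\le n\sum_{k\ge1}k^3\bigl(2ec\,e^{-c/80}\bigr)^k\le e^{-c/100}n
\]
for large $c$, the series being $O(ce^{-c/80})$. By Markov's inequality, with probability at least $\frac78$,
\[
|L|\le16e^{-c/40}n\le\tfrac12\varepsilon_0n,\qquad Y\le16e^{-c/100}n\le e^{-c/200}n .
\]
By Lemma~\ref{lem:P} these bounds and (P1)--(P5) hold together with probability at least $\frac78-o(1)\ge\frac12$. Assume them.

\emph{$B$ is small: $|B|\le2|L|\le\varepsilon_0n$.} If $L=\emptyset$ then $B=\emptyset$. Otherwise, if $|B|>2|L|$, then at the moment when the growing set had size $2|L|$, each of the $|L|$ added vertices had brought at least $c/4$ edges, so the set spanned at least $\frac c8\cdot2|L|$ edges, contradicting (P3).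

\emph{(Q2).} Let $D$ be a component of $G[B]$. When a vertex of $D\setminus L$ was added, it had at least $c/4$ neighbors in the current set, and these lie in $D$. So $e(D)\ge\frac c4|D\setminus L|$, and (P3) gives $|D\setminus L|<|D|/2$. Thus $D$ is counted in $Y$, and $\sum_D|D|^3\le Y$.

\emph{(Q3).} $Q$ is nonempty since $|B|\le\varepsilon_0n$. Let $\mathcal K$ be a component of $G$ that meets $Q$. By (Q1), $G[Q\cap\mathcal K]$ has minimum degree at least $c/2$, so $e(Q\cap\mathcal K)\ge\frac c4|Q\cap\mathcal K|$. By (P3), $|Q\cap\mathcal K|>\varepsilon_0n$, and $\mathcal K=H$ by (P1).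
\end{proof}

Since $\operatorname{spr}(H)\to\beta_c$ in probability and $\mathbb P(\mathcal E)\ge\frac12$ for large $n$, any upper bound on $\operatorname{spr}(H)$ that holds on $\mathcal E$ and does not depend on $n$ is an upper bound on $\beta_c$. This is why probability $\frac12$ is enough.

\section{Lipschitz functions on the giant and the limit $\frac14$}\label{sec:limit}

In this section we work on $\mathcal E$, and $f$ is a Lipschitz function on $H$. The symbols $\mathbb E_H$, $\mathbb P_H$ and $\operatorname{Var}$ refer to a uniformly random vertex of $H$.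

\subsection*{Normalization and truncation}
Let $k=\lceil\delta n\rceil$, so $2k\le N$ by (P1). Order the vertices by the value of $f$. By (P2) some vertex among the first $k$ is adjacent to some vertex among the last $k$, so the $k$-th largest value exceeds the $k$-th smallest by at most $1$. Add a constant to $f$ so that both lie in $[-\frac12,\frac12]$. Then
\begin{equation}\label{eq:normal}
|\{f>\tfrac12\}|\le\delta n,\qquad|\{f<-\tfrac12\}|\le\delta n .
\end{equation}
This condition is preserved when $f$ is replaced by $-f$, which exchanges the signs $+$ and $-$ in everything below.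

Split $f$ into a truncated part and two excesses, $f=X+g^+-g^-$, where
\[
X=\max\bigl(-\tfrac12,\min(\tfrac12,f)\bigr),\qquad g^+=\max(f-\tfrac12,0),\qquad g^-=\max(-\tfrac12-f,0).
\]
Let $g=g^++g^-=\max(|f|-\frac12,0)$, which is Lipschitz on $H$, and $\xi=\mathbb E_HX\in[-\frac12,\frac12]$. Since $X=\pm\frac12$ where $g^\pm>0$, we have $\mathbb E_H[X(g^+-g^-)]=\frac12\mathbb E_Hg^++\frac12\mathbb E_Hg^-$, so twice the covariance of $X$ and $g^+-g^-$ is $(1-2\xi)\mathbb E_Hg^++(1+2\xi)\mathbb E_Hg^-$. Since $g^+g^-=0$, $\operatorname{Var}(g^+-g^-)\le\mathbb E_H(g^+)^2+\mathbb E_H(g^-)^2$. Therefore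
\begin{equation}\label{eq:decomp}
\operatorname{Var}f\le\operatorname{Var}X+\mathbb E_H\bigl[(1-2\xi)g^++(g^+)^2\bigr]+\mathbb E_H\bigl[(1+2\xi)g^-+(g^-)^2\bigr].
\end{equation}
As $0\le1\pm2\xi\le2$, each vertex contributes at most $(2g+g^2)/N$ to the last two terms.

\subsection*{The excess on $Q$}
For $\sigma\ge0$ define the level sets
\[
A^+_\sigma=\{v\in Q:f(v)>\tfrac12+\sigma\},\qquad A^-_\sigma=\{v\in Q:f(v)<-\tfrac12-\sigma\},\qquad a^\pm_\sigma=|A^\pm_\sigma|/n .
\]
The functions $a_\sigma^\pm$ are nonincreasing in $\sigma$, and $a_\sigma^\pm\le\delta\le\varepsilon_0$ by \eqref{eq:normal}. Each vertex of $A^\pm_{\sigma+1}$ lies in $A^\pm_\sigma$ and has at least $c/2$ neighbors in $Q$, all of them in $A^\pm_\sigma$. Counting degrees in $G[A_\sigma^\pm]$ gives $e(A^\pm_\sigma)\ge\frac c4|A^\pm_{\sigma+1}|$. By (P3) and (P4),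
\begin{equation}\label{eq:decay}
a^\pm_{\sigma+1}\le\tfrac14a^\pm_\sigma\quad\text{always},\qquad a^\pm_{\sigma+1}\le c^{-1/2}a^\pm_\sigma\quad\text{if }a^\pm_\sigma\le2/c .
\end{equation}
So at most $2\cdot4^{-j}\delta n$ vertices of $Q$ have $g>j$, for each integer $j\ge0$. Bounding $g$ by $j+1$ where $j<g\le j+1$ and summing the resulting series,
\begin{equation}\label{eq:Qsums}
\sum_{v\in Q}g(v)^6=O(n),\qquad\sum_{v\in Q}\bigl(2g(v)+g(v)^2\bigr)=O(\delta n).
\end{equation}

\subsection*{The excess on $B$}

\begin{lemma}\label{lem:B}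
$\displaystyle\sum_{v\in B\cap V(H)}\bigl(2g(v)+g(v)^2\bigr)\le e^{-c/500}n$.
\end{lemma}

\begin{proof}
Let $D$ range over the components of $G[B]$ contained in $H$; they cover $B\cap V(H)$. Since $H$ is connected and contains $Q\ne\emptyset$, some edge leaves $D$, and its other end $y_D$ lies in $Q$. Every vertex of $D$ is within distance $|D|$ of $y_D$, so $g\le g(y_D)+|D|$ on $D$. Using $2z+z^2\le3z^2$ for $z\ge1$, then $(y+z)^2\le2y^2+2z^2$, then $kz^2\le k^3+z^3$ for $k,z\ge0$,
\[
\sum_{v\in B\cap V(H)}(2g+g^2)\le\sum_D3|D|\bigl(g(y_D)+|D|\bigr)^2\le12\sum_D|D|^3+6\sum_Dg(y_D)^3 .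
\]
Several components may hang from the same high vertex of $Q$, but not many. Let $\omega(y)$ be the number of $D$ with $y_D=y$. Then $\omega(y)<c/4$ by (Q1), and $\sum_y\omega(y)\le|B|$. By the Cauchy--Schwarz inequality, \eqref{eq:Qsums} and (Q2),
\[
\sum_Dg(y_D)^3=\sum_{y\in Q}\omega(y)g(y)^3\le\Bigl(\frac c4|B|\Bigr)^{1/2}\Bigl(\sum_{y\in Q}g(y)^6\Bigr)^{1/2}=O\bigl(\sqrt c\,e^{-c/400}n\bigr).
\]
Together with $\sum_D|D|^3\le e^{-c/200}n$ this proves the lemma for large $c$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limit}]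
For every $c>1$ the order of $H_{n,c/n}$ tends to infinity in probability by (F1), so \eqref{eq:quarter} gives $\beta_c\ge\frac14$. Let $c\ge c_0$. On $\mathcal E$, by \eqref{eq:decomp}, \eqref{eq:Qsums}, Lemma~\ref{lem:B} and $N\ge n/2$, there is an absolute constant $C_1$ such that every Lipschitz $f$ on $H$ satisfies
\begin{equation}\label{eq:coarse}
\operatorname{Var}f\le\operatorname{Var}X+C_1c^{-1/2}.
\end{equation}
Since $\operatorname{Var}X\le\mathbb E_HX^2\le\frac14$, we obtain $\beta_c\le\frac14+C_1c^{-1/2}$.
\end{proof}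

\section{The term $2\ln2/c$}\label{sec:rate}

\subsection*{The lower bound}
Let $a_0=\ln2/c$ and $A=\{1,\dots,\lfloor a_0n\rfloor\}$. Put $f=\frac32$ on $A$, $f=\frac12$ on the vertices outside $A$ with a neighbor in $A$, and $f=-\frac12$ elsewhere. No edge joins the top level to the bottom level, so $f$ is Lipschitz; restrict it to $H$. The number of vertices of $G$ at the bottom level is binomial with $n-|A|$ trials and success probability $(1-c/n)^{|A|}\to e^{-ca_0}=\frac12$, so by Hoeffding's inequality it is whp $(\frac12(1-a_0)+o(1))n$. By (P1), whp at most $2e^{-c/2}n$ vertices lie outside $H$, and so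
\[
r:=\mathbb P_H(f=-\tfrac12)=\tfrac12+O(c^{-1}),\qquad a:=\mathbb P_H(f=\tfrac32)=a_0+O(e^{-c/2}).
\]
Here $f=X+\mathbf 1_A$, where $X=-\frac12$ on the bottom level and $X=\frac12$ elsewhere. We have $\operatorname{Var}X=r(1-r)$ and $\mathbb E_HX=\frac12-r$, and the covariance of $X$ and $\mathbf 1_A$ is $\frac a2-a(\frac12-r)=ar$. Hence whp
\[
\operatorname{spr}(H)\ge\operatorname{Var}f=\tfrac14-(r-\tfrac12)^2+2ar+a-a^2=\tfrac14+\frac{2\ln2}c-O(c^{-2}),
\]
and the same lower bound holds for $\beta_c$.

\subsection*{The upper bound}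
Work on $\mathcal E$, let $f$ be Lipschitz on $H$ and normalized by \eqref{eq:normal}, and assume, as we may, that $\operatorname{Var}f\ge\frac14$. Define the \emph{loss}
\[
\ell=\tfrac14-\operatorname{Var}X=\xi^2+\mathbb E_H\bigl(\tfrac14-X^2\bigr).
\]
By \eqref{eq:coarse}, $0\le\ell\le C_1c^{-1/2}$, and so $|\xi|=O(c^{-1/4})$. The small loss forces $X$ to be close to a balanced two-valued function, and (P5) then limits the level sets. We allow a tolerance $s=c^{-1/8}$ in the heights; this is the square root of the error $c^{-1/4}$ in (P5), which is what Step~3 loses anyway.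

\emph{Step 1: the bulk is balanced.} If $|X|\le\frac12-s$ then $\frac14-X^2\ge s(1-s)\ge s/2$, so
\begin{equation}\label{eq:middle}
\mathbb P_H\bigl(|X|\le\tfrac12-s\bigr)\le2\ell/s=O(c^{-3/8}).
\end{equation}
Let $r^+=\mathbb P_H(X>\frac12-s)$ and $r^-=\mathbb P_H(X<-\frac12+s)$. From $\xi\ge(\frac12-s)r^+-\frac12(1-r^+)$ we get $r^+\le(\frac12+\xi)/(1-s)=\frac12+O(s)$, and $r^-\le\frac12+O(s)$ by the symmetry $f\to-f$. By \eqref{eq:middle}, $r^++r^-=1-O(c^{-3/8})$. So $r^\pm=\frac12+O(s)$.

\emph{Step 2: each level set has size at most about $n\ln2/c$.} Let $0\le\sigma\le s$. A vertex of $H$ with $f\le-\frac12+\sigma$ is neither in $A_\sigma^+$ nor adjacent to it. If $a_\sigma^+>2/c$, apply (P5)(i) to a subset of $A_\sigma^+$ of size $\lfloor2n/c\rfloor$; as $e^{-2}<0.14$,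
\begin{equation}\label{eq:fifteen}
|\{f\le-\tfrac12+\sigma\}|\le\bigl(e^{-2+c/n}+c^{-1/4}\bigr)n\le0.15\,n\qquad\text{if }a_\sigma^+>2/c .
\end{equation}
For $\sigma=s$ the left side is at least $r^-N=(\frac12-O(s))n$, so $a_s^+\le2/c$. Now (P5)(i) applies to $A_s^+$ itself, and with $z^+=ca_s^+$ it gives $e^{-z^+}+c^{-1/4}\ge\frac12-O(s)$, that is, $z^+\le\ln2+O(s)$. By symmetry $a_s^-\le2/c$ and $z^-=ca_s^-\le\ln2+O(s)$.

\emph{Step 3: only one of the two level sets can be large.} A vertex with neighbors in both $A_s^+$ and $A_s^-$ lies in $H$ by (Q3) and has $-\frac12+s<f<\frac12-s$. By \eqref{eq:middle} there are $O(c^{-3/8})n$ such vertices, so (P5)(ii) gives $(1-e^{-z^+})(1-e^{-z^-})=O(c^{-1/4})$. The concave function $1-e^{-z}-z/3$ is nonnegative at $0$ and $2$, hence on $[0,2]$, so $\min(z^+,z^-)^2/9=O(c^{-1/4})$. With Step~2,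
\begin{equation}\label{eq:total}
a_s^++a_s^-\le\frac{\ln2+O(c^{-1/8})}c .
\end{equation}

\emph{Step 4: a small lift of a large set does not pay.} For $\sigma<s$ we only know $a_\sigma^+\le\delta$, and a set of $\delta n$ vertices lifted by $s$ could contribute order $\delta s=c^{-5/8}$ to \eqref{eq:decomp}, far more than $1/c$. Such a lift drags much of the lower half of the bulk upward, and we charge it to the loss. Let $\sigma_+=\sup\{\sigma\ge0:a_\sigma^+>2/c\}$, with $\sigma_+=0$ if the set is empty, and define $\sigma_-$ in the same way. By Step~2 and monotonicity, $\sigma_+\le s$, $a_\sigma^+>2/c$ for $\sigma<\sigma_+$, and $a_\sigma^+\le2/c$ for $\sigma>\sigma_+$. Suppose $\sigma_+>0$. Letting $\sigma\uparrow\sigma_+$ in \eqref{eq:fifteen} gives $|\{f<-\frac12+\sigma_+\}|\le0.15n$, so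
\[
\mathbb P_H\bigl(-\tfrac12+\sigma_+\le X<-\tfrac12+s\bigr)\ge r^--0.15\,n/N\ge0.3 .
\]
On this event $\frac14-X^2=(\frac12+X)(\frac12-X)\ge\sigma_+/2$, so $\ell\ge0.15\sigma_+$. By symmetry $\ell\ge0.15\sigma_-$, and averaging,
\begin{equation}\label{eq:loss}
\ell\ge0.075(\sigma_++\sigma_-).
\end{equation}

\emph{Step 5: summing over the levels.} Since $(1-2\xi)y+y^2=\int_0^y(1-2\xi+2\sigma)\,d\sigma$,
\[
\frac1N\sum_{v\in Q}\bigl[(1-2\xi)g^++(g^+)^2\bigr]=\frac nN\int_0^\infty(1-2\xi+2\sigma)\,a_\sigma^+\,d\sigma,
\]
where $n/N=1+O(e^{-c/2})\le2$ and $1-2\xi=1+O(c^{-1/4})>0$. We split the range of integration.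
\begin{itemize}
\item On $[0,\sigma_+]$ we have $1-2\xi+2\sigma\le2$ and $a_\sigma^+\le\delta$; with the factor $n/N$ the contribution is at most $4\delta\sigma_+$.
\item On $(\sigma_+,s]$ and $[1,1+s]$ we have $a_\sigma^+\le2/c$, the weight is $O(1)$ and the total length is at most $2s$; the contribution is $O(s/c)=O(c^{-9/8})$.
\item On $[s,1]$ the integral is at most $a_s^+\int_0^1(1-2\xi+2\sigma)\,d\sigma=(2-2\xi)a_s^+$; as $a_s^+\le2/c$, the contribution is at most $2a_s^++O(c^{-5/4})$.
\item On $[1+s,\infty)$, \eqref{eq:decay} gives $a^+_{1+s}\le c^{-1/2}a_s^+\le2c^{-3/2}$ and $a^+_{1+s+j}\le4^{-j}\cdot2c^{-3/2}$; on $[1+s+j,2+s+j]$ the weight is $O(j+1)$, so the contribution is $O(c^{-3/2})$. Here (P4) is needed: the factor $\frac14$ from (P3) alone would leave a term of order $1/c$.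
\end{itemize}
The same bounds hold for $g^-$ by symmetry, and the vertices of $B\cap V(H)$ contribute at most $2e^{-c/500}$ by Lemma~\ref{lem:B}. Inserting all this in \eqref{eq:decomp},
\[
\operatorname{Var}f\le\tfrac14-\ell+4\delta(\sigma_++\sigma_-)+2(a_s^++a_s^-)+O(c^{-9/8}).
\]
For large $c$ we have $4\delta\le0.075$, so $4\delta(\sigma_++\sigma_-)\le\ell$ by \eqref{eq:loss}, and \eqref{eq:total} gives
\[
\operatorname{Var}f\le\tfrac14+\frac{2\ln2}c+O(c^{-9/8}).
\]
This holds on $\mathcal E$ for every Lipschitz $f$ on $H$, so it bounds $\beta_c$ from above. With the lower bound, Theorem~\ref{thm:rate} is proved. \qed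

\begin{thebibliography}{1}
\bibitem{AJM} Louigi Addario-Berry, Svante Janson, Colin McDiarmid, \emph{On the spread of random graphs}, arXiv:0902.1156 (2009).
\end{thebibliography}
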